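\title{Sign matrices and the $(i,j)$-spread of graphs}

\begin{abstract}
For integers $i,j\ge 0$, let $s_{i,j}$ be the limit of $\frac1n\max_G(\lambda_{i+1}-\lambda_{n-j})$, where $G$ ranges over the graphs on $n$ vertices and $\lambda_1\ge\dots\ge\lambda_n$ are the adjacency eigenvalues of $G$. Blowups of a complete bipartite graph with loops give $s_{i,0}\ge\frac{i+1}{2i+1}$. We answer the question whether equality holds for $i\ge2$ in the negative: $s_{i,0}\ge\frac14\bigl(1+\sqrt{1+2/i}\bigr)>\frac{i+1}{2i+1}$ for every $i\ge1$. The proof rests on an exact reduction to symmetric $\pm1$ matrices, which also gives the duality $s_{i,j}=s_{j+1,i-1}$ and the bound $s_{i,j}\le\frac12\sqrt{1/i+1/(j+1)}$ for $i\ge1$. For $j=0$ and $i\ge2$ we improve the lower bound further and show that the upper bound is strict.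
\end{abstract}

\section{Introduction}\label{sec:intro}

The eigenvalues of a real symmetric matrix $X$ of order $n$ are always listed as $\lambda_1(X)\ge\dots\ge\lambda_n(X)$, and the eigenvalues of a graph are those of its adjacency matrix. For integers $i,j\ge0$ and a graph $G$ on $n>i+j$ vertices, the \emph{$(i,j)$-spread} of $G$ is
\[
\operatorname{spread}_{i,j}(G)=\lambda_{i+1}(G)-\lambda_{n-j}(G).
\]
It is the width of the spectrum after the $i$ largest and the $j$ smallest eigenvalues have been discarded. Let $\operatorname{spread}_{i,j}(n)$ be its maximum over all simple graphs on $n$ vertices. Eigenvalues of an $n$-vertex graph are at most $n$ in absolute value, and the natural quantity is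
\[
s_{i,j}=\lim_{n\to\infty}\frac{\operatorname{spread}_{i,j}(n)}{n}.
\]
By a result of Nikiforov, the limit exists and equals $\sup_n\operatorname{spread}_{i,j}(n)/n$.

Lower bounds on $s_{i,j}$ come from small examples. Call a graph with at most one loop at each vertex a \emph{looped graph}; its adjacency matrix is an arbitrary symmetric $(0,1)$-matrix $A$. Its \emph{$t$-blowup} has adjacency matrix $A\otimes J_t$, where $J_t$ is the $t\times t$ all-ones matrix: a looped vertex becomes a clique with loops, a vertex without a loop becomes an independent set, and an edge becomes a complete bipartite graph. Blowing up multiplies the eigenvalues and the order by $t$, and loops hardly matter when $t$ is large, so every looped graph $G$ on $n$ vertices gives $s_{i,j}\ge\operatorname{spread}_{i,j}(G)/n$ (Lemma~\ref{lem:blowup}).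

Consider $j=0$ and $i\ge1$. The graph $K_{m,m}$ has eigenvalues $m$, $0$ and $-m$, the first and last being simple, so $s_{i,0}\ge\frac12$. To do better one needs $i+1$ positive eigenvalues of order $n$ together with a very negative one. Disjoint cliques produce the former and a complete bipartite graph produces the latter, and the two can be combined: let $K_{(i+1)*,i}$ be $K_{i+1,i}$ with a loop at each vertex of the part of size $i+1$. A vector supported on the looped part with coordinate sum $0$ is an eigenvector for $1$, a vector supported on the other part with sum $0$ is an eigenvector for $0$, and on vectors that are constant on both parts the adjacency matrix acts as $\left(\begin{smallmatrix}1&i\\ i+1&0\end{smallmatrix}\right)$, whose eigenvalues are $i+1$ and $-i$. The spectrum is $i+1,\,1^{i},\,0^{i-1},\,-i$ (exponents are multiplicities), the $(i,0)$-spread is $i+1$, and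
\begin{equation}\label{eq:known}
s_{i,0}\ge\frac{i+1}{2i+1}\qquad(i\ge1).
\end{equation}
For $i=1$ this is not tight: the path $P_4$ with loops at both endpoints has eigenvalues $2,\sqrt2,0,-\sqrt2$ (see Section~\ref{sec:reduction}), so $s_{1,0}\ge1/\sqrt2>2/3$. The problem treated here comes from Brooks, Linz and Lu~\cite{BLL}:
\begin{quote}
\emph{Is $s_{i,0}=\dfrac{i+1}{2i+1}$ for every $i\ge2$?}
\end{quote}
The guess is a reasonable one. We shall see that $s_{i,0}=\frac12+\frac1{4i}+O(i^{-2})$, which agrees with $\frac{i+1}{2i+1}=\frac12+\frac1{4i+2}$, and that $K_{(i+1)*,i}$ misses the equality conditions of the general upper bound by a single small eigenvalue. Nevertheless the answer is no, for every $i$.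

\begin{theorem}\label{thm:main}
For every $i\ge1$,
\[
s_{i,0}\ \ge\ \frac14\Bigl(1+\sqrt{1+\tfrac2i}\,\Bigr)\ >\ \frac{i+1}{2i+1}.
\]
\end{theorem}

The tool is an exact translation of the problem from $(0,1)$-matrices to $\pm1$ matrices. A \emph{sign matrix} is a symmetric matrix all of whose entries, diagonal included, are $\pm1$. Let $\mathcal M_n$ be the set of sign matrices of order $n$, and for $i\ge1$, $j\ge0$, $n>i+j$ put
\[
\sigma_{i,j}(n)=\max_{M\in\mathcal M_n}\bigl(\lambda_i(M)-\lambda_{n-j}(M)\bigr).
\]
Note the index $i$ in place of $i+1$. Recall that a Hadamard matrix of order $m$ is an $m\times m$ matrix $H$ with entries $\pm1$ and $HH^T=mI$.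

\begin{theorem}\label{thm:reduction}
For $i\ge1$ and $j\ge0$,
\[
s_{i,j}=\frac12\sup_{n>i+j}\frac{\sigma_{i,j}(n)}n,\qquad s_{i,j}=s_{j+1,\,i-1},\qquad s_{i,j}\le\frac12\sqrt{\frac1i+\frac1{j+1}}.
\]
Equality holds in the last bound if $i=j+1$ and there is a symmetric Hadamard matrix of order $2i$ with trace $0$. In particular $s_{1,0}=1/\sqrt2$, and $s_{i,i-1}=1/\sqrt{2i}$ whenever $i$ is a power of $2$.
\end{theorem}

For $j=0$ and $i\ge2$, neither the lower bound of Theorem~\ref{thm:main} nor the upper bound of Theorem~\ref{thm:reduction} is attained.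

\begin{theorem}\label{thm:sharper}
Let $i\ge2$.
\begin{enumerate}
\item[(a)] For every real $q>1$, with $n=i-1+q+\frac1q$ and $S=i-1+q-\frac1q$,
\[
s_{i,0}\ge\frac1{2n}\Bigl(2+\tfrac12\Bigl(S+\sqrt{S^2-8(i-1)(1-1/q)}\,\Bigr)\Bigr),
\]
and for a suitable $q$ the right side strictly exceeds $\frac14\bigl(1+\sqrt{1+2/i}\bigr)$.
\item[(b)] $s_{i,0}<\frac12\sqrt{1+1/i}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:chain}
For $i\ge2$,
\[
\frac12+\frac1{4i}-\frac1{8i^2}<\frac14\Bigl(1+\sqrt{1+\tfrac2i}\,\Bigr)<s_{i,0}<\frac12\sqrt{1+\tfrac1i}<\frac12+\frac1{4i}-\frac1{16i^2}+\frac1{32i^3}.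
\]
\end{corollary}

\begin{proof}
The two middle inequalities are Theorem~\ref{thm:sharper}. On $x>0$ the third derivative of $\sqrt{1+x}$ is positive and the fourth is negative, so Taylor's theorem with Lagrange remainder gives $1+\frac x2-\frac{x^2}8<\sqrt{1+x}<1+\frac x2-\frac{x^2}8+\frac{x^3}{16}$. Use the lower estimate with $x=2/i$ and the upper one with $x=1/i$.
\end{proof}

For $i=2$ the choice $q=15/4$ gives
\begin{equation}\label{eq:i2}
0.6107<\frac{509+\sqrt{51241}}{1204}\le s_{2,0}<\frac{\sqrt6}4<0.6124,
\end{equation}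
to be compared with the value $\frac35$ in the question. We do not determine $s_{i,0}$ exactly for $i\ge2$.

Section~\ref{sec:tools} collects the facts about eigenvalues that we use, and Section~\ref{sec:reduction} proves Theorem~\ref{thm:reduction}. Section~\ref{sec:constructions} begins with a counterexample for $i=2$ that can be checked by hand and then proves Theorems~\ref{thm:main} and~\ref{thm:sharper}(a). Section~\ref{sec:strict} proves Theorem~\ref{thm:sharper}(b).

\section{Eigenvalue facts and blowups}\label{sec:tools}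

Throughout, $J$ is an all-ones matrix and $\mathbf 1$ an all-ones vector, of a size determined by the context. Let $X,Y$ be real symmetric matrices.

\medskip\noindent\textbf{Containment.} If $X$ has order $n$, $Y$ has order $N$, and the spectrum of $Y$ contains that of $X$ as a multiset, then $\lambda_k(Y)\ge\lambda_k(X)$ and $\lambda_{N-j}(Y)\le\lambda_{n-j}(X)$. Indeed, $Y$ has at least $k$ eigenvalues that are $\ge\lambda_k(X)$ and at least $j+1$ eigenvalues that are $\le\lambda_{n-j}(X)$.

\medskip\noindent\textbf{Weyl's inequality.} If $X,Y$ have order $n$ and $p+q-1\le n$, then $\lambda_{p+q-1}(X+Y)\le\lambda_p(X)+\lambda_q(Y)$. The case $q=1$, applied to the pairs $(X,Y)$ and $(X+Y,-Y)$, gives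
\begin{equation}\label{eq:weyl}
\lambda_p(X)+\lambda_n(Y)\le\lambda_p(X+Y)\le\lambda_p(X)+\lambda_1(Y).
\end{equation}
In particular, eigenvalues depend continuously on the entries.

\medskip\noindent\textbf{Sum of squares.} $\sum_k\lambda_k(X)^2=\operatorname{tr}X^2=\sum_{x,y}X_{xy}^2=\|X\|_F^2$. For $M\in\mathcal M_n$ this sum is exactly $n^2$, and so $|\lambda_k(M)|\le n$ for all $k$.

\medskip
Let $\operatorname{spread}^*_{i,j}(n)$ be the maximum of $\lambda_{i+1}(A)-\lambda_{n-j}(A)$ over all symmetric $(0,1)$-matrices $A$ of order $n>i+j$. The proof of the next lemma also shows directly that the limit defining $s_{i,j}$ exists.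

\begin{lemma}\label{lem:blowup}
$\displaystyle s_{i,j}=\lim_{n\to\infty}\frac{\operatorname{spread}^*_{i,j}(n)}n=\sup_{n>i+j}\frac{\operatorname{spread}^*_{i,j}(n)}n$.
\end{lemma}

\begin{proof}
Fix $n>i+j$ and a matrix $A$ that attains $\operatorname{spread}^*_{i,j}(n)$. The eigenvalues of $A\otimes J_t$ are the products of an eigenvalue of $A$ and an eigenvalue of $J_t$, and $J_t$ has spectrum $t,0^{t-1}$. So the spectrum of $A\otimes J_t$ contains that of $tA$. For $N=tn+\rho$ with $0\le\rho<n$, add $\rho$ isolated vertices; this only adds zeros to the spectrum. By containment, $\operatorname{spread}^*_{i,j}(N)\ge t\operatorname{spread}^*_{i,j}(n)$. Since $t/N\to1/n$ as $N\to\infty$, the lower limit of $\operatorname{spread}^*_{i,j}(N)/N$ is at least $\operatorname{spread}^*_{i,j}(n)/n$ for every $n$. Hence it is at least the supremum, which in turn bounds the upper limit. This proves the second equality.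

Deleting all loops subtracts a diagonal $(0,1)$-matrix, so by \eqref{eq:weyl} it lowers each eigenvalue by an amount in $[0,1]$. Therefore $\operatorname{spread}^*_{i,j}(n)-1\le\operatorname{spread}_{i,j}(n)\le\operatorname{spread}^*_{i,j}(n)$, and the first equality follows.
\end{proof}

\section{Reduction to sign matrices}\label{sec:reduction}

A $(0,1)$-matrix $A$ and the sign matrix $M=2A-J$ carry the same information, but $M$ has two advantages: its eigenvalues have a fixed sum of squares, and the class of sign matrices is closed under $M\mapsto-M$. The two matrices differ, up to a factor $2$, by the positive semidefinite rank-one matrix $J$. Such a perturbation shifts the eigenvalues by at most one place, and $\lambda_1(A)$ does not enter the spread when $i\ge1$. This is the reason for the hypothesis $i\ge1$ and for the shift from $\lambda_{i+1}$ to $\lambda_i$.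

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
\emph{From graphs to sign matrices.} Let $A$ be a symmetric $(0,1)$-matrix of order $n>i+j$ and write $A=\frac12M+\frac12J$ with $M\in\mathcal M_n$. Weyl's inequality with $p=i\ge1$ and $q=2$ gives $\lambda_{i+1}(A)\le\frac12\lambda_i(M)+\frac12\lambda_2(J)=\frac12\lambda_i(M)$. The left half of \eqref{eq:weyl} gives $\lambda_{n-j}(A)\ge\frac12\lambda_{n-j}(M)+\frac12\lambda_n(J)=\frac12\lambda_{n-j}(M)$. Hence $\operatorname{spread}^*_{i,j}(n)\le\frac12\sigma_{i,j}(n)$, and Lemma~\ref{lem:blowup} yields $s_{i,j}\le\frac12\sup_n\sigma_{i,j}(n)/n$.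

\emph{From sign matrices to graphs.} Given $M\in\mathcal M_n$, the matrix $B=\frac12(J+M)$ will not do in general, because the two inequalities above may be strict. They are strict when $J$ interacts with the eigenvectors of $M$, so we first replace $M$ by the sign matrix $\left(\begin{smallmatrix}M&-M\\-M&M\end{smallmatrix}\right)$, which annihilates $\mathbf 1$. The corresponding $(0,1)$-matrix is
\begin{equation}\label{eq:double}
A=\frac12\left(J_{2n}+\begin{pmatrix}M&-M\\-M&M\end{pmatrix}\right)=\begin{pmatrix}B&J-B\\J-B&B\end{pmatrix}.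
\end{equation}
It maps $(u,u)$ to $(Ju,Ju)$, and it maps $(u,-u)$ to $(Mu,-Mu)$ because $2B-J=M$. Thus the spectrum of $A$ is the union of $n,0^{n-1}$ and the spectrum of $M$. Since $\lambda_1(M)\le n$, the numbers $n,\lambda_1(M),\dots,\lambda_i(M)$ are $i+1$ eigenvalues of $A$ that are $\ge\lambda_i(M)$, so $\lambda_{i+1}(A)\ge\lambda_i(M)$. By containment, $\lambda_{2n-j}(A)\le\lambda_{n-j}(M)$. Hence $\operatorname{spread}^*_{i,j}(2n)\ge\sigma_{i,j}(n)$, and by Lemma~\ref{lem:blowup}
\begin{equation}\label{eq:lower}
s_{i,j}\ge\frac{\sigma_{i,j}(n)}{2n}\qquad\text{for all }n>i+j.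
\end{equation}
This proves the first formula.

\emph{Duality.} Since $\lambda_k(-M)=-\lambda_{n+1-k}(M)$, we have
\[
\lambda_i(-M)-\lambda_{n-j}(-M)=\lambda_{j+1}(M)-\lambda_{n-(i-1)}(M).
\]
As $M\mapsto-M$ permutes $\mathcal M_n$, this gives $\sigma_{i,j}(n)=\sigma_{j+1,i-1}(n)$, both sides being defined for the same $n>i+j$.

\emph{Upper bound.} Let $M\in\mathcal M_n$, $a=\lambda_i(M)/n$, $b=-\lambda_{n-j}(M)/n$, and put $a_+=\max(a,0)$, $b_+=\max(b,0)$. The $i$ largest eigenvalues of $M/n$ have squares at least $a_+^2$, the $j+1$ smallest have squares at least $b_+^2$, and these are disjoint sets of indices because $n>i+j$. The sum of all squares is $1$, so $ia_+^2+(j+1)b_+^2\le1$. By the Cauchy--Schwarz inequality,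
\begin{equation}\label{eq:cs}
a+b\le\frac1{\sqrt i}\cdot\sqrt i\,a_++\frac1{\sqrt{j+1}}\cdot\sqrt{j+1}\,b_+\le\sqrt{\frac1i+\frac1{j+1}}.
\end{equation}

\emph{Equality.} A symmetric Hadamard matrix $H$ of order $2i$ satisfies $H^2=2iI$, so its eigenvalues are $\pm\sqrt{2i}$; if its trace is $0$, each has multiplicity $i$. With $n=2i$ and $j=i-1$ we get $\lambda_i(H)-\lambda_{i+1}(H)=2\sqrt{2i}$, and \eqref{eq:lower} gives $s_{i,i-1}\ge2\sqrt{2i}/(4i)=1/\sqrt{2i}$, which equals the upper bound $\frac12\sqrt{2/i}$. For $k\ge1$, the $k$-fold tensor power of $H_2=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$ is a symmetric Hadamard matrix of order $2^k$ with trace $(\operatorname{tr}H_2)^k=0$. This covers $i=2^{k-1}$, including $i=1$.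
\end{proof}

For $M=H_2$ we have $B=\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$ and $J-B=\left(\begin{smallmatrix}0&0\\0&1\end{smallmatrix}\right)$. The graph \eqref{eq:double} on vertices $1,2,1',2'$ is the path $1\,2\,2'\,1'$ with loops at $1$ and $1'$, and its spectrum is $2,0,\pm\sqrt2$. So the looped $P_4$ of the introduction is the double of $H_2$, and it is optimal for $s_{1,0}$.

Blowing up a sign matrix with classes of unequal sizes gives more freedom, and by continuity the sizes may be taken real.

\begin{lemma}\label{lem:weighted}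
Let $i\ge1$, let $E$ be a sign matrix of order $m\ge i+1$, and let $D$ be a diagonal matrix with positive diagonal entries of sum $n$. Then $ED$ has real eigenvalues, and
\[
s_{i,0}\ge\frac{\lambda_i(ED)-\lambda_m(ED)}{2n}.
\]
\end{lemma}

\begin{proof}
The matrix $ED$ is similar to the symmetric matrix $W=D^{1/2}ED^{1/2}$. The right side is continuous in $D$ and unchanged when $D$ is scaled, so we may assume that the entries of $D$ are rational and then that they are positive integers. Partition an $n$-set into classes of sizes $D_{11},\dots,D_{mm}$ and let $U$ be the $n\times m$ matrix whose columns are the indicator vectors of the classes. Then $M=UEU^T\in\mathcal M_n$ and $U^TU=D$. The matrix $Q=UD^{-1/2}$ has orthonormal columns and $M=QWQ^T$, so the spectrum of $M$ is that of $W$ together with $n-m$ zeros. By containment, $\sigma_{i,0}(n)\ge\lambda_i(W)-\lambda_m(W)$. Since $n\ge m>i$, inequality \eqref{eq:lower} applies.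
\end{proof}

\section{Weighted patterns with a small extra class}\label{sec:constructions}

\subsection{What the looped bipartite graph wastes}

For $j=0$, equality in \eqref{eq:cs} requires that $b=ia$, that the $i$ largest eigenvalues of $M$ be equal, and that all eigenvalues other than these and the least one vanish. Let us test $K_{(i+1)*,i}$ against these conditions. Its sign matrix is $\left(\begin{smallmatrix}2I-J&J\\J&-J\end{smallmatrix}\right)$, and conjugating by the diagonal matrix with entries $1$ on the first part and $-1$ on the second turns it into $2C-J$ with $C=I_{i+1}\oplus0_i$, without changing the spectrum. Vectors of sum $0$ supported on one part give the eigenvalues $2^i$ and $0^{i-1}$. On vectors constant on both parts the matrix acts as $\left(\begin{smallmatrix}1-i&-i\\-i-1&-i\end{smallmatrix}\right)$, with trace $1-2i$ and determinant $-2i$, hence eigenvalues $1$ and $-2i$. The resulting bound $\frac{2+2i}{2(2i+1)}$ is \eqref{eq:known} again. The ratio $b=ia$ is exactly right, and in the identity $(2i+1)^2=i\cdot2^2+(2i)^2+1^2$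 only the last term is wasted.

The source of the eigenvalue $2$ can be described for any pattern. If $E=2C-J$ with $C$ a symmetric $(0,1)$-matrix and $D$ is a weight matrix, then
\begin{equation}\label{eq:action}
EDf=2\,CDf-(\mathbf 1^TDf)\,\mathbf 1 .
\end{equation}
So if $CD$ has eigenvalue $1$ with multiplicity $i+1$, then imposing the one linear condition $\mathbf 1^TDf=0$ leaves $i$ dimensions on which $ED$ acts as $2$. In the example above, $C$ consists of $i+1$ looped vertices of weight $1$ and one vertex $R$ of weight $i$ with no edges, and each copy of the eigenvalue $1$ costs a full unit of weight. The heavy vertex $R$ offers a cheaper copy: a single edge between weights $r$ and $\tau$ has eigenvalues $\pm\sqrt{r\tau}$, so joining $R$, of weight $r$, to a new vertex $T$ of weight only $1/r$ also produces the eigenvalue $1$.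

\subsection{A counterexample for $i=2$}

Take two looped vertices of weight $1$, $r=3$ and $\tau=\frac13$, and multiply all weights by $3$, so that $D=\operatorname{diag}(3,3,9,1)$, $n=16$, and the eigenvalue $2$ becomes $6$. In the order $1,2,R,T$,
\[
E=\begin{pmatrix}1&-1&-1&-1\\-1&1&-1&-1\\-1&-1&-1&1\\-1&-1&1&-1\end{pmatrix},\qquad
ED=\begin{pmatrix}3&-3&-9&-1\\-3&3&-9&-1\\-3&-3&-9&1\\-3&-3&9&-1\end{pmatrix}.
\]
The matrix $ED$ sends $(1,-1,0,0)$ to $(6,-6,0,0)$ and $(-2,-2,1,3)$ to $(-12,-12,6,18)$, so $6$ occurs twice in the spectrum. Let $\mu_1,\mu_2$ be the other two eigenvalues. The trace is $-4$, so $\mu_1+\mu_2=-16$. The sum of the squares of all eigenvalues is $16^2$, because they are the eigenvalues, up to zeros, of a sign matrix of order $16$; so $\mu_1^2+\mu_2^2=256-72=184$ and $\mu_1\mu_2=\frac12(256-184)=36$. Thus $\mu_{1,2}=-8\mp2\sqrt7$. The looped graph \eqref{eq:double} built from this sign matrix has $32$ vertices, $\lambda_3\ge6$ and $\lambda_{32}\le-(8+2\sqrt7)$. Therefore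
\[
s_{2,0}\ge\frac{14+2\sqrt7}{32}=\frac{7+\sqrt7}{16}>\frac35,
\]
the last inequality being equivalent to $\sqrt7>2.6$, that is, $7>6.76$.

\subsection{The general computation}

The same three steps work for every $i$ and for any block on $R,T$ that has the eigenvalue $1$.

\begin{lemma}\label{lem:pattern}
Let $i\ge1$ and $r,\tau>0$, and let $F$ be a symmetric $2\times2$ $(0,1)$-matrix such that $F\operatorname{diag}(r,\tau)$ has eigenvalue $1$. Put
\[
E=2(I_i\oplus F)-J,\qquad D=\operatorname{diag}(1,\dots,1,r,\tau),\qquad n=i+r+\tau,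
\]
and $S=2i-\operatorname{tr}(ED)$, $P=\frac12(S^2-n^2+4i)$. Then the spectrum of $ED$ consists of $2^i$ and the two roots of $\mu^2+S\mu+P$; in particular $S^2\ge4P$. Moreover,
\[
s_{i,0}\ge\frac1{2n}\Bigl(2+\tfrac12\bigl(S+\sqrt{S^2-4P}\,\bigr)\Bigr).
\]
\end{lemma}

\begin{proof}
Let $C=I_i\oplus F$. The eigenspace of $CD$ for the eigenvalue $1$ contains the first $i$ coordinate vectors and a nonzero vector supported on the last two coordinates, so it has dimension at least $i+1$. By \eqref{eq:action}, $EDf=2f$ on its intersection with the hyperplane $\mathbf 1^TDf=0$, which has dimension at least $i$. Remove $i$ copies of $2$ from the spectrum of $ED$ and call the remaining eigenvalues $\mu_1\le\mu_2$; they are real by Lemma~\ref{lem:weighted}. The trace gives $\mu_1+\mu_2=-S$. Since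
\[
\operatorname{tr}\bigl((ED)^2\bigr)=\sum_{x,y}E_{xy}D_{yy}E_{yx}D_{xx}=\Bigl(\sum_xD_{xx}\Bigr)^2=n^2,
\]
we have $\mu_1^2+\mu_2^2=n^2-4i$, and so $\mu_1\mu_2=\frac12\bigl(S^2-(n^2-4i)\bigr)=P$. Hence $\lambda_i(ED)\ge2$ and $\lambda_{i+2}(ED)\le\mu_1=-\frac12(S+\sqrt{S^2-4P})$. Apply Lemma~\ref{lem:weighted}.
\end{proof}

With rows and columns indexed by $R,T$, the three blocks of interest are
\[
F_0=\begin{pmatrix}0&0\\0&1\end{pmatrix},\qquad F_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad F_2=\begin{pmatrix}0&1\\1&1\end{pmatrix}.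
\]
The characteristic polynomials of $F\operatorname{diag}(r,\tau)$ are $x(x-\tau)$, $x^2-r\tau$ and $x^2-\tau x-r\tau$, so the eigenvalue $1$ occurs when $\tau=1$, $\tau=\frac1r$ and $\tau=\frac1{r+1}$, respectively. The block $F_0$ with $r=i$ is the looped bipartite graph. The blocks $F_1$ and $F_2$ prove the two lower bounds.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $F=F_1$ and $\tau=1/r$. Then $E_{RR}=E_{TT}=-1$, so $\operatorname{tr}(ED)=i-r-\tau$, $S=i+r+\tau=n$ and $P=2i$. Lemma~\ref{lem:pattern} gives
\[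
s_{i,0}\ge\frac1{2n}\Bigl(2+\tfrac12\bigl(n+\sqrt{n^2-8i}\,\bigr)\Bigr)=\frac14+\frac{4+y}{4\sqrt{8i+y^2}},\qquad y=\sqrt{n^2-8i}.
\]
It remains to choose $r$. By Cauchy--Schwarz, $(4+y)^2\le(\frac2i+1)(8i+y^2)$ with equality exactly when $y=2i$, so the best total weight is $n=2\sqrt{i(i+2)}$. This value is available: $n=i+r+\frac1r$ takes every value $\ge i+2$ as $r$ ranges over $(0,\infty)$, and $2\sqrt{i(i+2)}\ge i+2$ because $4i\ge i+2$. With this $n$,
\begin{equation}\label{eq:first}
s_{i,0}\ge\frac1{2n}\Bigl(2+\frac n2+i\Bigr)=\frac14+\frac{i+2}{4\sqrt{i(i+2)}}=\frac14\Bigl(1+\sqrt{1+\tfrac2i}\,\Bigr).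
\end{equation}
The inequality $\frac14(1+\sqrt{1+2/i})>\frac{i+1}{2i+1}$ is equivalent to $\sqrt{\frac{i+2}i}>\frac{2i+3}{2i+1}$, and hence to $(i+2)(2i+1)^2>i(2i+3)^2$. This holds because
\[
(i+2)(2i+1)^2-i(2i+3)^2=(4i^3+12i^2+9i+2)-(4i^3+12i^2+9i)=2.\qedhere
\]
\end{proof}

At the optimum the wasted eigenvalue is $\mu_2=-\frac12(n-2i)=i-\sqrt{i(i+2)}$, which lies in $(-1,0)$, while $n>2i+1$. So a smaller share of the sum of squares is lost than for $F_0$, at the price that $|\mu_1|=\frac12(n+2i)$ is no longer equal to $2i$. A loop at $T$ lowers both the weight needed at $T$, from $\frac1r$ to $\frac1{r+1}$, and the product $\mu_1\mu_2$.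

\begin{proof}[Proof of Theorem~\ref{thm:sharper}(a)]
Take $F=F_2$, $r=q-1$ and $\tau=1/q$, so that $\tau=\frac1{r+1}$ and $n=i-1+q+\frac1q$. Now $E_{RR}=-1$ and $E_{TT}=1$, so $\operatorname{tr}(ED)=i-r+\tau$ and $S=i+r-\tau=i-1+q-\frac1q$. Further,
\[
n^2-S^2=(n-S)(n+S)=\frac2q\cdot2(i-1+q)=4+\frac{4(i-1)}q,
\]
so $P=\frac12\bigl(4i-4-\frac{4(i-1)}q\bigr)=2(i-1)(1-\frac1q)$. Lemma~\ref{lem:pattern} gives the stated bound.

To compare it with \eqref{eq:first} we need not optimize $q$; it is enough to use the same total weight $n=2\sqrt{i(i+2)}$, since then the two bounds have the same denominator. This asks for $q>1$ with $q+\frac1q=u$, where $u=2\sqrt{i(i+2)}-i+1$. From $\bigl(i+1-\frac1{i+1}\bigr)^2=(i+1)^2-2+\frac1{(i+1)^2}\le(i+1)^2-1=i(i+2)$ and $i\ge2$ we get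
\[
u\ge i+3-\frac2{i+1}\ge i+\frac73>2 .
\]
So such a $q$ exists, and with $\delta=1/q$,
\[
(q-\delta)^2=u^2-4\ge i^2+\tfrac{14}3i+\tfrac{13}9>(i+1)^2 .
\]
Thus $q-\delta>i+1$, and multiplying by $\delta$ gives
\begin{equation}\label{eq:delta}
1>(i+1)\delta+\delta^2 .
\end{equation}
By the formula for $n^2-S^2$ and by $n^2=4i^2+8i$,
\[
S^2-8(i-1)(1-\delta)=n^2-4-4(i-1)\delta-8(i-1)+8(i-1)\delta=4\bigl(i^2+1+(i-1)\delta\bigr).
\]
Since $S=n-2\delta$, the bound in (a) equals $\frac1{2n}\bigl(2+\frac n2-\delta+\sqrt{i^2+1+(i-1)\delta}\,\bigr)$. It exceeds $\frac1{2n}(2+\frac n2+i)$ if and only if $i^2+1+(i-1)\delta>(i+\delta)^2$, which is \eqref{eq:delta}.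
\end{proof}

For $i=2$ and $q=\frac{15}4$ we have $n=\frac{301}{60}$, $S=\frac{269}{60}$ and
\[
S^2-8\cdot\frac{11}{15}=\frac{72361-21120}{3600}=\frac{51241}{3600},
\]
so the bound is $\frac{60}{602}\bigl(2+\frac{269+\sqrt{51241}}{120}\bigr)=\frac{509+\sqrt{51241}}{1204}$. It exceeds $0.6107$ because $226.3^2<51241$ and $1204\cdot0.6107<735.3$. Together with Theorem~\ref{thm:sharper}(b) and $6<2.4496^2$, this gives \eqref{eq:i2}.

\begin{remark}
The bound in (a) was derived without using $i\ge2$. For $i=1$ we have $P=0$, so no eigenvalue is wasted, and the bound reads $(2+S)/(2n)$. The choice $q=1+\sqrt2$ gives $S=2$, $n=2\sqrt2$ and the exact value $s_{1,0}=1/\sqrt2$.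
\end{remark}

\section{The upper bound is strict for $j=0$ and $i\ge2$}\label{sec:strict}

A sign matrix with equality in \eqref{eq:cs} would have rank $i+1$, with $i$ equal positive eigenvalues and one negative eigenvalue. Its entries would then be the values $L(v,v')$ of a form of signature $(i,1)$ on a family of vectors in $\mathbb R^{i+1}$, and the requirement that all these values be $\pm1$ is very rigid. The difficulty is that the supremum in Theorem~\ref{thm:reduction} need not be attained, so we must exclude sequences of matrices of unbounded order that approach equality. We therefore record each matrix by the distribution of its rows' coordinates in the $i+1$ relevant eigenvectors. This is a probability measure on a fixed compact set, and such measures have limits.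

We use two standard facts. Every sequence of Borel probability measures on a compact set $\Gamma\subset\mathbb R^d$ has a subsequence $\nu_k$ that converges weakly to a probability measure $\nu$, meaning $\int g\,d\nu_k\to\int g\,d\nu$ for all continuous $g$. The \emph{support} $\Omega$ of $\nu$ is the set of points all of whose neighborhoods have positive measure; it has full measure, and a continuous function $g\ge0$ on $\Gamma\times\Gamma$ with $\iint g\,d\nu\,d\nu=0$ vanishes on $\Omega\times\Omega$, since a positive value at $(v,v')$ would persist on a product of neighborhoods of $v$ and $v'$.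

\begin{proof}[Proof of Theorem~\ref{thm:sharper}(b)]
Let $i\ge2$. By Theorem~\ref{thm:reduction}, $s_{i,0}\le\frac12\sqrt{1+1/i}$. Suppose that equality holds.

\emph{Step 1: the limiting spectrum.} By Theorem~\ref{thm:reduction} there are $M_k\in\mathcal M_{n_k}$, $n_k>i$, such that $a_k=\lambda_i(M_k)/n_k$ and $b_k=-\lambda_{n_k}(M_k)/n_k$ satisfy $a_k+b_k\to\sqrt{1+1/i}>1$. As $|a_k|,|b_k|\le1$, both are positive for large $k$, and $ia_k^2+b_k^2\le1$. Every limit point $(a,b)$ of $(a_k,b_k)$ satisfies $ia^2+b^2\le1$ and $a+b=\sqrt{1+1/i}$. This is the equality case of Cauchy--Schwarz in \eqref{eq:cs}, so $ia^2+b^2=1$ and $b=ia$. Hence $a_k\to a$ and $b_k\to b$, where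
\[
a=\frac1{\sqrt{i(i+1)}},\qquad b=ia .
\]
Write $\theta_l=\lambda_l(M_k)/n_k$, suppressing $k$. Since $\sum_l\theta_l^2=1$,
\[
\sum_{l\le i}(\theta_l^2-a_k^2)+\sum_{i<l<n_k}\theta_l^2=1-ia_k^2-b_k^2\to0 ,
\]
and all terms on the left are nonnegative. So $\theta_l\to a$ for $l\le i$, and $\sum_{i<l<n_k}\theta_l^2\to0$.

\emph{Step 2: a limit measure.} Let $u_1,\dots,u_i,u_{i+1}$ be orthonormal eigenvectors of $M_k$ for $\lambda_1,\dots,\lambda_i$ and $\lambda_{n_k}$, and for each row index $x$ put
\[
\varphi_k(x)=\sqrt{n_k}\,\bigl(u_1(x),\dots,u_{i+1}(x)\bigr)\in\mathbb R^{i+1}.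
\]
These points stay bounded because the eigenvalues involved are of order $n_k$: if $M_ku=\lambda u$ and $\|u\|=1$, then $|\lambda u(x)|\le\sum_y|u(y)|\le\sqrt{n_k}$, so $\sqrt{n_k}\,|u(x)|\le n_k/|\lambda|\le2/a$ for large $k$ (recall $b\ge a$). Let $\nu_k$ be the distribution of $\varphi_k(x)$ for a uniformly random $x$. The measures $\nu_k$ live on the cube $\Gamma=[-2/a,2/a]^{i+1}$, so after passing to a subsequence they converge weakly to some $\nu$, with support $\Omega$. Orthonormality says $\int vv^T\,d\nu_k(v)=I$, and therefore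
\begin{equation}\label{eq:isotropic}
\int vv^T\,d\nu(v)=I .
\end{equation}

Let $\Lambda=\operatorname{diag}(a,\dots,a,-b)$ and $L(v,v')=v'^T\Lambda v$. The matrix with entries $L(\varphi_k(x),\varphi_k(y))$ is $n_k\bigl(a\sum_{l\le i}u_lu_l^T-b\,u_{i+1}u_{i+1}^T\bigr)$, which has the same eigenvectors as $M_k$. By the sum of squares formula and Step 1,
\[
\frac1{n_k^2}\sum_{x,y}\bigl((M_k)_{xy}-L(\varphi_k(x),\varphi_k(y))\bigr)^2=\sum_{l\le i}(\theta_l-a)^2+\sum_{i<l<n_k}\theta_l^2+(b_k-b)^2\to0 .
\]
If $\varepsilon=\pm1$, then $(L^2-1)^2=(L-\varepsilon)^2(L+\varepsilon)^2\le c\,(L-\varepsilon)^2$ with $c=\max_{\Gamma\times\Gamma}(|L|+1)^2$. Taking $\varepsilon=(M_k)_{xy}$ and averaging, we obtain $\iint(L^2-1)^2\,d\nu_k\,d\nu_k\to0$. The integrand is a polynomial, hence a finite sum of products $g(v)g'(v')$, and for such products the double integrals converge. So $\iint(L^2-1)^2\,d\nu\,d\nu=0$, and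
\begin{equation}\label{eq:pm}
L(v,v')\in\{1,-1\}\qquad\text{for all }v,v'\in\Omega,\ \text{including }v=v'.
\end{equation}
Two more facts follow from \eqref{eq:isotropic}. The set $\Omega$ spans $\mathbb R^{i+1}$, since a vector $\xi$ orthogonal to $\Omega$ has $\|\xi\|^2=\int(\xi^Tv)^2\,d\nu=0$. And $\int L(v,v)\,d\nu=\operatorname{tr}\Lambda=ia-b=0$, so each of the values $L(v,v)=1$ and $L(v,v)=-1$ is taken on a set of measure $\frac12$.

\emph{Step 3: the support is finite.} Choose $e\in\Omega$ with $L(e,e)=-1$ and let $e^\perp=\{z:L(z,e)=0\}$, so that $\mathbb R^{i+1}=\mathbb Re\oplus e^\perp$ and $\dim e^\perp=i$. The form $L$ is positive definite on $e^\perp$. Otherwise some nonzero $z\in e^\perp$ has $L(z,z)\le0$, and $L(v,v)\le0$ on the plane spanned by $e$ and $z$; but this plane meets the hyperplane $v_{i+1}=0$, on which $L$ is positive definite, in a nonzero vector.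

Write $v\in\Omega$ as $v=te+z_0$ with $z_0\in e^\perp$. Then $-t=L(v,e)=\pm1$, so $v=\pm(e+z)$ with $z=tz_0\in e^\perp$, and $L(v,v)=-1+L(z,z)$. If $L(v,v)=-1$, then $z=0$ and $v=\pm e$. If $L(v,v)=1$, then $L(z,z)=2$. For two points $\pm(e+z)$ and $\pm(e+z')$ of the second kind, \eqref{eq:pm} gives $-1+L(z,z')=\pm1$, so $L(z,z')\in\{0,2\}$. If the value is $2$, then $L(z-z',z-z')=2+2-4=0$ and $z=z'$. Thus the distinct vectors $z$ are nonzero and pairwise $L$-orthogonal in $e^\perp$, so there are at most $i$ of them. Since $\Omega$ spans $\mathbb R^{i+1}$, there are exactly $i$, say $z_1,\dots,z_i$, and the vectors $e$ and $w_l=e+z_l$ $(1\le l\le i)$ form a basis. We have $\Omega\subseteq\{\pm e,\pm w_1,\dots,\pm w_i\}$, and $\Omega$ meets each pair. A point of a finite support has positive mass, so $p_l=\nu(\{w_l,-w_l\})>0$, while $\nu(\{e,-e\})=\frac12$. The values of $L$ on the basis are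
\begin{equation}\label{eq:gram}
L(e,e)=L(e,w_l)=-1,\qquad L(w_l,w_l)=1,\qquad L(w_l,w_m)=-1\quad(l\ne m).
\end{equation}

\emph{Step 4: the spectrum cannot be realized.} So far we have used only that $L$ takes the values $\pm1$; now we use that the eigenvalue $a$ has multiplicity $i$. By \eqref{eq:isotropic},
\[
\Lambda v=\int v'v'^T\Lambda v\,d\nu(v')=\int L(v,v')\,v'\,d\nu(v').
\]
The integrand does not change under $v'\mapsto-v'$, so \eqref{eq:gram} gives
\[
\Lambda e=h:=-\tfrac12e-\sum_{m}p_mw_m,\qquad \Lambda w_1=h+2p_1w_1 .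
\]
The matrix $\Lambda-aI=\operatorname{diag}(0,\dots,0,-a-b)$ has rank $1$, so the vectors
\[
(\Lambda-aI)e=h-ae,\qquad(\Lambda-aI)w_1=h+(2p_1-a)w_1
\]
lie on one line through the origin. Since $i\ge2$, there is a basis vector $w_2$, and both vectors have the same nonzero $w_2$-coordinate $-p_2$. Hence they are equal. But their $e$-coordinates are $-\frac12-a$ and $-\frac12$, so $a=0$, a contradiction.
\end{proof}

\begin{remark}
The hypothesis $i\ge2$ enters only in the last lines. For $i=1$ we have $p_1=\frac12$, and $\Lambda$ acts on the basis $e,w_1$ by $\frac12\left(\begin{smallmatrix}-1&-1\\-1&1\end{smallmatrix}\right)=-\frac12H_2$, with eigenvalues $\pm1/\sqrt2=a,-b$; there is no contradiction, in agreement with $s_{1,0}=1/\sqrt2$. For general $i$, the table \eqref{eq:gram} is the sign matrix $2(I_i\oplus0_1)-J$ of order $i+1$. This is the pattern that remains of each of $F_0,F_1,F_2$ in Section~\ref{sec:constructions} when the class $T$ is deleted, with $e$ in the role of $R$. With unit weights on the looped vertices, its $CD$ has the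 eigenvalue $1$ only $i$ times, and the class $T$ is what supplies the missing copy.
\end{remark}

\begin{thebibliography}{1}

\bibitem{BLL}
George Brooks, William Linz and Linyuan Lu,
\emph{Maximum spectral gaps of graphs},
arXiv:2408.15476 (2024).

\end{thebibliography}
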